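\title{Stable exceptional bundles of unbounded rank on a simply connected surface of general type}

\begin{abstract}
We construct an irreducible component of the moduli stack of stable surfaces whose very general member $Y$ is smooth and simply connected, with $K_Y$ ample, $K_Y^2=1$, $H^{2,0}(Y)=0$ and $H^2(\mathcal T_Y)=0$, and carries $K_Y$-slope-stable exceptional vector bundles of unbounded rank whose degree is coprime to the rank. This disproves a finiteness conjecture for such bundles. The bundles come from $\mathbb P^1\times\mathbb P^1$. They are transported through a normal crossing degeneration one of whose components is a del Pezzo surface on which the dualizing sheaf is trivial, so that this component contributes exceptional bundles but is invisible to stability.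
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. For a coherent sheaf $\mathcal G$ on a projective surface we write $h^\bullet(\mathcal G)=(h^0,h^1,h^2)$.

\subsection{The question}
A vector bundle $F$ on a smooth projective surface $Y$ is \emph{exceptional} if $\operatorname{Hom}(F,F)=\mathbb C$ and $\operatorname{Ext}^i(F,F)=0$ for $i>0$, that is, if $h^\bullet(\mathcal{E}nd\,F)=(1,0,0)$. Such a bundle has only scalar endomorphisms, it is rigid, and it meets no obstruction when $Y$ is deformed. The trace splits $\mathcal O_Y$ off $\mathcal{E}nd\,F$, so exceptional bundles exist only if $h^\bullet(\mathcal O_Y)=(1,0,0)$, and in that case every line bundle is exceptional. The question therefore begins in rank $2$.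

Let $H$ be a nef class on $Y$. A vector bundle $F$ of rank $r$ is \emph{$H$-stable} (slope stable with respect to $H$) if $c_1(A)\cdot H/k<c_1(F)\cdot H/r$ for every subsheaf $A\subset F$ of rank $0<k<r$. The first Chern class of a torsion sheaf is effective or zero, so it suffices to test saturated subsheaves. Equivalently, $c_1(\mathcal Q)\cdot H/k>c_1(F)\cdot H/r$ for every torsion-free quotient $\mathcal Q$ of rank $0<k<r$. With weak inequalities one obtains semistability.

Let $Y$ be a smooth projective surface such that
\begin{equation}\label{eq:hyp}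
K_Y\ \text{is ample},\qquad H^2(\mathcal T_Y)=0,\qquad H^{2,0}(Y)=0,\qquad \pi_1(Y)=1 .
\end{equation}
These conditions imply that $1\le K_Y^2\le5$ and that $Y$ is homeomorphic to the blow-up of $\mathbb P^2$ in $9-K_Y^2$ points. Since $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$, the map $c_1\colon\operatorname{Pic}(Y)\to H^2(Y,\mathbb Z)$ is an isomorphism. A \emph{stable surface} is a projective surface with semi log canonical singularities and ample canonical class. Let $\overline{\mathcal M}$ be the irreducible component of the moduli stack of stable surfaces that contains $[Y]$, and let $\Gamma\subset\operatorname{Aut}(H^2(Y,\mathbb Z))$ be the monodromy group of the family of smooth surfaces parametrized by $\overline{\mathcal M}$. The group $\Gamma$ fixes $K_Y$, and $K_Y^\perp$ is negative definite, so $\Gamma$ is finite.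

The \emph{slope vector} of a vector bundle $F$ is $v(F)=c_1(F)/\operatorname{rk}(F)\in H^2(Y,\mathbb Q)$. It satisfies $v(F\otimes L)=v(F)+c_1(L)$ and $v(F^\vee)=-v(F)$. Consider the exceptional bundles $F$ of rank greater than $1$ on $Y$ that are $K_Y$-stable and whose degree $c_1(F)\cdot K_Y$ is coprime to the rank. This class is closed under duals and under twists by line bundles. Let $\mathcal S(Y)$ be the set of their slope vectors modulo translation by $H^2(Y,\mathbb Z)$, multiplication by $\pm1$, and the action of $\Gamma$. The following conjecture is posed in \cite{Hacking}.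

\medskip
\noindent\textbf{Conjecture.} \emph{For $Y$ as in \eqref{eq:hyp}, the set $\mathcal S(Y)$ is finite. Equivalently, the ranks of the $K_Y$-stable exceptional bundles on $Y$ of degree coprime to the rank are bounded.}
\medskip

The two formulations agree because a class in $\mathcal S(Y)$ remembers the rank.

\begin{lemma}\label{lem:order}
If $F$ has rank $r$ and $\gcd(c_1(F)\cdot K_Y,r)=1$, then $v(F)$ has order exactly $r$ in $H^2(Y,\mathbb Q)/H^2(Y,\mathbb Z)$. Hence $\mathcal S(Y)$ is finite if and only if the ranks are bounded.
\end{lemma}

\begin{proof}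
If $k\,v(F)\in H^2(Y,\mathbb Z)$, then $k\,c_1(F)\cdot K_Y/r\in\mathbb Z$, so $r\mid k$. The order is invariant under $\pm1$ and $\Gamma$, and there are finitely many elements of each order.
\end{proof}

By Serre duality $\operatorname{Ext}^2(F,F)=\operatorname{Hom}(F,F\otimes K_Y)^\vee$, and this formula suggests an answer. On a surface with $-K$ ample, a $(-K)$-stable bundle $F$ has larger slope than $F\otimes K$, so $\operatorname{Ext}^2(F,F)=0$ holds for free; and on $\mathbb P^1\times\mathbb P^1$ exceptional bundles have unbounded rank (Proposition \ref{prop:kron}). When $K_Y$ is ample the inequality goes the other way, and stability does nothing to kill $\operatorname{Hom}(F,F\otimes K_Y)$. One asks that the bundle $\mathcal{E}nd\,F\otimes K_Y$, of rank $r^2$ and positive degree $r^2K_Y^2$, have no section, and one would guess that this fails for large $r$.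

\subsection{The result}
The guess is wrong. Call an integer $r>1$ \emph{admissible} if $\gcd(r,15)=1$ and $r$ is the rank of an exceptional bundle on $\mathbb P^1\times\mathbb P^1$. There are infinitely many admissible integers, among them $11,41,571$ (Corollary \ref{cor:adm}).

\begin{theorem}\label{thm:main}
There are an irreducible component $\overline{\mathcal M}$ of the moduli stack of stable surfaces and a nonempty open substack $\mathcal M^\circ\subset\overline{\mathcal M}$ parametrizing smooth surfaces $Y$ with $K_Y$ ample, $K_Y^2=1$, $H^2(\mathcal T_Y)=0$, $H^{2,0}(Y)=0$, $\pi_1(Y)=1$, such that the following holds for all $Y$ in a countable intersection of nonempty open subsets of $\mathcal M^\circ$; this intersection is nonempty. For every admissible $r$, the surface $Y$ carries an exceptional vector bundle $F$ of rank $r$ that is slope stable with respect to $K_Y$ and satisfies $\gcd(c_1(F)\cdot K_Y,r)=1$. In particular $\mathcal S(Y)$ is infinite, and the Conjecture fails.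
\end{theorem}

One surface suffices to refute the Conjecture. We do not claim unboundedness for every $Y$ in this component, nor for $K_Y^2=2,\dots,5$.

Section \ref{sec:idea} explains the construction and follows the bundle of rank $11$ through it. Section \ref{sec:tools} collects the general tools, and Section \ref{sec:quadric} treats $\mathbb P^1\times\mathbb P^1$. Sections \ref{sec:ruled}--\ref{sec:quot} build the surfaces, Sections \ref{sec:glue} and \ref{sec:descent} build the bundles, and Section \ref{sec:end} completes the proof.

\section{The mechanism, and the bundle of rank $11$}\label{sec:idea}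

\subsection{Hiding a del Pezzo surface}
Let $D$ be a del Pezzo surface and $E\in|-K_D|$ a smooth elliptic curve. Suppose that a surface $Z$ of general type degenerates to a normal crossing surface $X=\widetilde W\cup_ED$. The limit of $K_Z$ is the dualizing sheaf $\omega_X$, and
\[
\omega_X|_D=\mathcal O_D(K_D+E)\cong\mathcal O_D,\qquad \omega_X|_{\widetilde W}=\mathcal O(H),\quad H=K_{\widetilde W}+E .
\]
So $D$ has degree zero for the limiting polarization. If a bundle $F_0$ on $X$ is glued from $G$ on $D$ and $F'$ on $\widetilde W$, then the $K_Z$-stability of a deformation of $F_0$ is decided by the $H$-stability of $F'$ alone (Lemma \ref{lem:special}). The plan is to let $G$ be exceptional and to find $F'$ stable such that $H^i(\widetilde W,\mathcal{E}nd\,F')\to H^i(E,\mathcal{E}nd\,G|_E)$ is an isomorphism. The Mayer--Vietoris sequence then gives $H^i(X,\mathcal{E}nd\,F_0)=H^i(D,\mathcal{E}nd\,G)$.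

\subsection{The shape of the other component}
If $h^\bullet(\mathcal{E}nd\,F_0)=(1,0,0)$, then $h^\bullet(\mathcal O_X)=(1,0,0)$. As $H^1(\mathcal O_D)=0$, this forces $H^1(\mathcal O_{\widetilde W})\cong H^1(\mathcal O_E)$. So the Albanese variety of $\widetilde W$ is an elliptic curve $B$, and $E\to B$ is an isogeny $h$, of some degree $n$. The simplest choice is a blown-up ruled surface $\pi\colon\widetilde W\to B$, and the natural choice of $F'$ is a twist of $\pi^*V$ with $V$ stable on $B$.

Let $\ell$ be the fiber class. Since $H$ should be nef and big, $H\cdot\ell=n-2$ must be positive. The fundamental group of the smoothing surjects onto $\pi_1(B)/\pi_1(E)$, of order $n\ge3$, so $Z$ is not simply connected. We therefore carry out the whole construction equivariantly for an involution $\tau$ that covers $-1_B$. It acts by $-1$ on $\pi_1(B)/\pi_1(E)$ and kills this group in the quotient when $n$ is odd. To choose $n$, let $W\to B$ be a $\mathbb P^1$-bundle with a section class $s$ such that $s^2=0$ and $K_W\equiv-2s$. Let $E$ be the normalization of a nodal curve of class $ns+\ell$. Its arithmetic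 genus is $n$, so there are $n-1$ nodes; after blowing them up,
\[
H^2=2(n-2)-(n-1)=n-3,\qquad E^2=2n-4(n-1)=4-2n .
\]
The normal bundles of $E$ in $\widetilde W$ and in $D$ must be dual, so $K_D^2=2n-4$. For $n=3$ we get $H^2=0$, and for $n\ge7$ we get $K_D^2\ge10$, which no del Pezzo surface has. For $n=5$ we get $H^2=2$, $H\cdot\ell=3$, $K_D^2=6$. The primes $5$ and $3$ in the definition of admissibility are $\deg h$ and $H\cdot\ell$.

The surfaces and bundles of the proof form the chain
\[
\begin{array}{ccccccccc}
X=\widetilde W\cup_ED&\rightsquigarrow&Z&\xleftarrow{\ q\ }&\hat Z&\xrightarrow{\ p\ }&Y_*&\rightsquigarrow&Y\\[2pt]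
F_0=F'\cup G&&F&&q^*F&&F^\flat&&\text{deformation of }F^\flat .
\end{array}
\]
Here $Z$ is a smoothing with $K_Z^2=2$ and $\pi_1(Z)=\mathbb Z/5$ on which $\tau$ has four fixed points, $q$ blows these up, and $Y_*=\hat Z/\tau$ is the minimal resolution of the four-nodal surface $Z/\tau$. It is simply connected with $K^2=1$, but it contains four $(-2)$-curves. A general deformation $Y$ loses them.

\begin{example}[rank $11$]\label{ex:11}
Let $G$ be the cokernel of a general map $\mathcal O^{4}\to\mathcal O(1,1)^{15}$ on $\mathbb P^1\times\mathbb P^1$. It is a bundle of rank $11$ with $c_1(G)=(15,15)$. The groups $\operatorname{Ext}^i(G,G)$ are computed by a two-term complex $\operatorname{End}\mathbb C^4\oplus\operatorname{End}\mathbb C^{15}\to\operatorname{Hom}(\mathbb C^4,\mathbb C^{15})\otimes\mathbb C^4$, of Euler characteristic $16+225-240=1$, and $G$ is exceptional (Proposition \ref{prop:kron}). Pull $G$ back to the blow-up $D$ of $\mathbb P^1\times\mathbb P^1$ in two points. Then $G|_E$ is stable of rank $11$ and degree $(15,15)\cdot(2,2)=60$. Since $60=5\cdot12$, there is a stable bundle $V$ on $B$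 of rank $11$ and degree $12$ with $h^*V\cong G|_E$, and we take $F'=\pi^*V$. The three terms of the Mayer--Vietoris sequence have
\[
h^\bullet(\widetilde W,\mathcal{E}nd\,F')=(1,1,0),\qquad h^\bullet(D,\mathcal{E}nd\,G)=(1,0,0),\qquad h^\bullet(E,\mathcal{E}nd\,G|_E)=(1,1,0).
\]
All of this cohomology lies in the trace part, and the first term maps isomorphically to the third by $h^*\colon H^i(\mathcal O_B)\to H^i(\mathcal O_E)$. Concretely, the one-parameter deformation of $V$ on $B$ changes $\det F'|_E$, while $G$ is rigid, so the glued bundle $F_0$ is rigid. The degree is $c_1(F')\cdot H=12\,\ell\cdot H=36$. The pullback $\pi^*V$ is semistable for every ample class, hence for $H$, and $\gcd(36,11)=1$ makes it $H$-stable. On $Z$ the degree is $36$, and on the quotient it halves: $Y$ carries a stable exceptional bundle of rank $11$ and degree $18$.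
\end{example}

\section{Tools}\label{sec:tools}

We use the following standard facts.
\begin{itemize}
\item[(T1)] \emph{Semicontinuity and base change.} Let $\mathcal Y\to S$ be flat and projective and $\mathcal G$ locally free on $\mathcal Y$. Then $h^i(\mathcal G_s)$ is upper semicontinuous and $\chi(\mathcal G_s)$ is locally constant. If $H^1(\mathcal G_{s_0})=0$, every section of $\mathcal G_{s_0}$ extends over a neighborhood of $s_0$.
\item[(T2)] \emph{Artin approximation} \cite[Thm.~1.10]{Artin}. Let $s_0$ be a closed point of a variety $S$, let $\Sigma\to S$ be of finite type, and let $c\ge1$. An $S$-morphism $\operatorname{Spec}\widehat{\mathcal O}_{S,s_0}\to\Sigma$ agrees modulo $\mathfrak m^c$ with an $S$-morphism $S'\to\Sigma$ from an \'etale neighborhood $S'$ of $s_0$. If $S$ is smooth we may take $S'$ irreducible.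
\item[(T3)] \emph{Atiyah's classification.} On an elliptic curve, a bundle with only scalar endomorphisms is stable, and its rank and degree are coprime. If $\gcd(r,d)=1$, each line bundle of degree $d$ is the determinant of exactly one stable bundle of rank $r$, up to isomorphism.
\item[(T4)] In characteristic $0$, the pullback of a semistable bundle under a finite morphism of smooth curves is semistable.
\item[(T5)] The fixed locus of a finite group acting on a smooth variety is smooth, and its tangent space is the invariant part of the tangent space.
\end{itemize}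

\begin{lemma}[extension]\label{lem:extend}
Let $\mathcal Y\to S$ be a flat projective family of surfaces over a smooth irreducible variety, let $s_0\in S$, and let $F$ be a vector bundle on $\mathcal Y_{s_0}$ with $h^\bullet(\mathcal{E}nd\,F)=(1,0,0)$.
\begin{itemize}
\item[(a)] There are an irreducible \'etale neighborhood $S'\to S$ of $s_0$ and a vector bundle $\mathcal F$ on $\mathcal Y_{S'}$ extending $F$, with $h^\bullet(\mathcal{E}nd\,\mathcal F_s)=(1,0,0)$ for all $s\in S'$.
\item[(b)] If $\mathcal F,\mathcal F'$ are two vector bundles on $\mathcal Y$ extending $F$, then $\mathcal F_s\cong\mathcal F'_s$ for $s$ in a neighborhood of $s_0$.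
\end{itemize}
\end{lemma}

\begin{proof}
(a) The obstructions to extending $F$ over the rings $\mathcal O_{S,s_0}/\mathfrak m^n$ lie in copies of $H^2(\mathcal{E}nd\,F)=0$. Grothendieck's existence theorem turns the resulting formal bundle into a bundle on $\mathcal Y\times_S\operatorname{Spec}\widehat{\mathcal O}_{S,s_0}$. Write it as a quotient of some $\mathcal O(-m)^N$; this is a point of the relative Quot scheme with fixed Hilbert polynomial, which is of finite type over $S$. By (T2) with $c=1$ there is a sheaf $\mathcal F$ on $\mathcal Y_{S'}$, flat over $S'$, whose fiber at the base point is $F$. It is locally free near that fiber, hence everywhere after shrinking $S'$. By (T1), after shrinking, $h^1=h^2=0$ and $\chi=1$.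

(b) By (T1) applied to $\mathcal{H}om(\mathcal F',\mathcal F)$, an isomorphism at $s_0$ extends to a homomorphism near $s_0$, and being an isomorphism is an open condition.
\end{proof}

The next lemma is the point of the construction. It is used twice: for the degeneration $X$, and with $X''=\emptyset$ for the surface $Y_*$, where $K$ is only nef.

\begin{lemma}[specialization]\label{lem:special}
Let $(T,0)$ be a smooth irreducible pointed curve and $\mathcal X\to T$ a flat projective family of Gorenstein surfaces with relative dualizing sheaf $\omega$. Suppose that the geometric generic fiber $\mathcal X_{\bar\eta}$ is smooth and irreducible with $K=\omega_{\bar\eta}$ ample. Let $X',X''\subset\mathcal X_0$ be closed subschemes with $I_{X'}\cdot I_{X''}=0$, such that $X'$ is a smooth irreducible surface, $H=\omega|_{X'}$ is nef, and $\omega|_{X''}$ is trivial. Let $\mathcal F$ be a vector bundle on $\mathcal X$. Then $c_1(\mathcal F_{\bar\eta})\cdot K=c_1(\mathcal F|_{X'})\cdot H$, and if $\mathcal F|_{X'}$ is $H$-stable, then $\mathcal F_{\bar\eta}$ is $K$-stable.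
\end{lemma}

\begin{proof}
Let $\mathcal Q$ be a coherent sheaf on $\mathcal X$, flat over $T$, of rank $k$ on the generic fiber, and put $\mathcal Q'=\mathcal Q_0\otimes\mathcal O_{X'}$. The kernel $I_{X'}\mathcal Q_0$ of $\mathcal Q_0\to\mathcal Q'$ is killed by $I_{X''}$. It is thus an $\mathcal O_{X''}$-module, and tensoring with $\omega^m$ does not change it. So $\chi(\mathcal Q_{\bar\eta}\otimes K^m)=\chi(\mathcal Q_0\otimes\omega^m)$ and $\chi(\mathcal Q'(mH))$ differ by a constant. By Riemann--Roch, with $k'=\operatorname{rk}\mathcal Q'$,
\[
\tfrac{k}{2}K^2m^2+\bigl(c_1(\mathcal Q_{\bar\eta})\cdot K-\tfrac k2K^2\bigr)m=\tfrac{k'}2H^2m^2+\bigl(c_1(\mathcal Q')\cdot H-\tfrac{k'}2K_{X'}\cdot H\bigr)m .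
\]
The case $\mathcal Q=\mathcal O$ gives $K^2=H^2=K_{X'}\cdot H>0$. Hence in general $k'=k$ and $c_1(\mathcal Q')\cdot H=c_1(\mathcal Q_{\bar\eta})\cdot K$. The case $\mathcal Q=\mathcal F$ is the first claim.

Suppose that $\mathcal F_{\bar\eta}$ has a torsion-free quotient of rank $0<k<r=\operatorname{rk}\mathcal F$ and slope at most that of $\mathcal F_{\bar\eta}$. It is defined over a finite extension of $\mathbb C(T)$. Replace $T$ by its normalization in this extension and $0$ by a point above it; the fiber $\mathcal X_0$ does not change. Now the quotient $\mathcal Q_\eta$ lives on $j\colon\mathcal X_\eta\to\mathcal X$. The image $\mathcal Q$ of $\mathcal F\to j_*\mathcal Q_\eta$ has no $\mathcal O_T$-torsion, so it is flat over $T$. Then $\mathcal Q'$ is a quotient of $\mathcal F|_{X'}$ of rank $k$ with $c_1(\mathcal Q')\cdot H/k\le c_1(\mathcal F|_{X'})\cdot H/r$. Dividing $\mathcal Q'$ by its torsion does not increase the degree, because $H$ is nef. So $\mathcal F|_{X'}$ is not $H$-stable.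
\end{proof}

\begin{lemma}[openness]\label{lem:open}
Let $\mathcal Y\to S$ be a smooth projective family of surfaces with $K$ ample on the fibers, and $\mathcal F$ a vector bundle whose rank is coprime to its $K$-degree on the fibers. The points of the scheme $S$ over whose geometric fiber $\mathcal F$ is $K$-stable form an open set.
\end{lemma}

\begin{proof}
For an ample polarization, slope stable implies Gieseker stable, which implies Gieseker semistable, which implies slope semistable. When rank and degree are coprime, a subsheaf of rank $0<k<r$ cannot have the slope of $\mathcal F_s$, so all four notions coincide. Gieseker stability is open in flat families \cite{HL}.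
\end{proof}

\section{Exceptional bundles on the quadric}\label{sec:quadric}

Let $Q=\mathbb P^1\times\mathbb P^1$. Put $a_0=0$, $a_1=1$, $a_{n+1}=4a_n-a_{n-1}$, and $r_n=a_{n+1}-a_n$:
\[
a_n=0,1,4,15,56,209,\dots,\qquad r_n=1,3,11,41,153,571,\dots .
\]
Let $J$ be a $4$-dimensional vector space. A linear map $\Phi\colon U_1\to U_2\otimes J$ is a representation of the $4$-Kronecker quiver, and its endomorphisms and self-extensions are the kernel and cokernel of
\[
d_\Phi\colon\operatorname{End}U_1\oplus\operatorname{End}U_2\to\operatorname{Hom}(U_1,U_2\otimes J),\qquad(A_1,A_2)\mapsto(A_2\otimes1)\Phi-\Phi A_1 .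
\]
Call $\Phi$ \emph{exceptional} if $d_\Phi$ is surjective with one-dimensional kernel. The vectors $(a_n,a_{n+1})$ are the dimension vectors of the preprojective representations, and the next proof is the reflection of Bernstein, Gelfand and Ponomarev written out.

\begin{lemma}\label{lem:reflect}
For $\dim U_1=a_n$ and $\dim U_2=a_{n+1}$, the exceptional $\Phi$ form a nonempty Zariski open subset of $\operatorname{Hom}(U_1,U_2\otimes J)$.
\end{lemma}

\begin{proof}
Let $\Phi$ be injective with cokernel $\Psi\colon U_2\otimes J\to U_3$, and define
\[
\partial_\Phi\colon\operatorname{End}U_2\to\operatorname{Hom}(U_1,U_3),\qquad A_2\mapsto\Psi(A_2\otimes1)\Phi .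
\]
The map $A_1\mapsto\Phi A_1$ is injective with cokernel $\operatorname{Hom}(U_1,U_3)$, so $d_\Phi$ and $\partial_\Phi$ have isomorphic kernels and cokernels. Let $\Phi'\colon U_2\to U_3\otimes J^\vee$ be adjoint to $\Psi$. Under $\operatorname{Hom}(U_2,U_3\otimes J^\vee)=\operatorname{Hom}(U_2\otimes J,U_3)$ we have $d_{\Phi'}(A_2,A_3)=A_3\Psi-\Psi(A_2\otimes1)$. The map $A_3\mapsto A_3\Psi$ is injective with cokernel $\operatorname{Hom}(U_1,U_3)$, given by composition with $\Phi$, so $d_{\Phi'}$ has the kernel and cokernel of $-\partial_\Phi$. Thus $\Phi'$ is exceptional if $\Phi$ is.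

An exceptional $\Phi$ with $U_2\neq0$ is injective: if $A_1$ is a projection onto $\ker\Phi$, then $(A_1,0)$ lies in $\ker d_\Phi=\mathbb C\cdot(1,1)$, so $A_1=0$. Start from $U_1=0$, $U_2=\mathbb C$ and note that $\dim U_3=4a_{n+1}-a_n=a_{n+2}$. By induction on $n$, for all $4$-dimensional $J$ at once, an exceptional $\Phi$ exists. Surjectivity of $d_\Phi$ is an open condition, and for surjective $d_\Phi$ the dimension of the kernel does not depend on $\Phi$.
\end{proof}

\begin{proposition}\label{prop:kron}
Let $n\ge1$ and $J=H^0(Q,\mathcal O(1,1))$. The cokernel $G$ of a general map $\Phi\colon\mathcal O^{a_n}\to\mathcal O(1,1)^{a_{n+1}}$ is an exceptional bundle of rank $r_n$.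
\end{proposition}

\begin{proof}
Non-injective $a_{n+1}\times a_n$ matrices have codimension $r_n+1\ge3$. As $\mathcal O(1,1)$ is globally generated, the pairs $(\Phi,x)$ with $\Phi(x)$ not injective have the same codimension in $\operatorname{Hom}(U_1,U_2\otimes J)\times Q$. Since $\dim Q=2$, a general $\Phi$ is injective on every fiber, and $G$ is a bundle of rank $r_n$. By Lemma \ref{lem:reflect} we may also take $\Phi$ exceptional. From $H^*(\mathcal O(-1,-1))=0$ we get $R\mathrm{Hom}(\mathcal O(1,1),G)=U_2$ in degree $0$, and $R\mathrm{Hom}(\mathcal O,G)=(U_2\otimes J)/\Phi(U_1)=U_3$ in degree $0$. Applying $R\mathrm{Hom}(-,G)$ to $0\to U_1\otimes\mathcal O\to U_2\otimes\mathcal O(1,1)\to G\to0$ shows that $\operatorname{Ext}^2(G,G)=0$ and that $\operatorname{Hom}(G,G)$ and $\operatorname{Ext}^1(G,G)$ are the kernel and cokernel of $\partial_\Phi$.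
\end{proof}

\begin{corollary}\label{cor:adm}
Every $r_n$ with $n\ge2$ and $n\not\equiv1\pmod3$ is admissible.
\end{corollary}

\begin{proof}
Modulo $3$ we have $a_{n+1}\equiv a_n-a_{n-1}$, so $r_n\equiv-a_{n-1}$, and $a_n$ repeats $0,1,1,0,-1,-1$. Thus $3\mid r_n$ if and only if $n\equiv1\pmod3$. Modulo $5$, $a_n$ repeats $0,1,4$, so $r_n$ repeats $1,3,1$.
\end{proof}

\begin{lemma}\label{lem:Gprops}
Let $G$ be an exceptional bundle of rank $r$ on $Q$. Then $r$ is odd, and $g^*G\cong G$ for all $g\in PGL_2\times PGL_2$.
\end{lemma}

\begin{proof}
Riemann--Roch gives $1=\chi(\mathcal{E}nd\,G)=r^2-\bigl(2rc_2-(r-1)c_1^2\bigr)$, and $c_1^2$ is even on $Q$, so $r^2-1$ is even. The set of $g$ with $g^*G\cong G$ is a subgroup. It is open by Lemma \ref{lem:extend}(b), applied to the family $g^*G$ and the constant family $G$. An open subgroup of a connected algebraic group is the whole group, since its cosets are open too.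
\end{proof}

\section{An elliptic ruled surface with a nodal five-section}\label{sec:ruled}

We need the curve of class $5s+\ell$ from Section \ref{sec:idea}, with ordinary nodes, together with an involution that moves every node. The last condition matters: all fixed points will have $d\tau=-\mathrm{id}$, so a fixed node would give a curve of fixed points after blowing up. To control the nodes we write the curve down and let a parameter tend to $0$.

\subsection{The surface and the curve}
Let $E=\mathbb C/\Lambda$, choose $\lambda_1\in\Lambda\setminus5\Lambda$, and put $\varepsilon=\lambda_1/5$, $\Lambda_B=\Lambda+\mathbb Z\varepsilon$, $B=\mathbb C/\Lambda_B$. Let $h\colon E\to B$ be the resulting isogeny of degree $5$. The Weierstrass function $\sigma$ of $\Lambda$ is odd, has simple zeros exactly at $\Lambda$, has $\sigma'(0)=1$, and satisfies $\sigma(z+\lambda)=\pm e^{\eta(\lambda)(z+\lambda/2)}\sigma(z)$ for $\lambda\in\Lambda$, with $\eta$ additive and the sign independent of $z$. For small $u\ne0$ put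
\[
\varphi(z)=\frac{\sigma(z-u)}{\sigma(z+u)},\qquad\text{so that}\qquad\varphi(z+\lambda)=e^{-2u\eta(\lambda)}\varphi(z),\quad\varphi(-z)=1/\varphi(z).
\]
Let $\zeta=e^{2\pi i/5}$ and $\rho=\zeta e^{-2u\eta(\lambda_1)/5}$. Since $\rho^5=e^{-2u\eta(\lambda_1)}$, there is a character $\psi\colon\Lambda_B\to\mathbb C^*$ with $\psi(\lambda)=e^{-2u\eta(\lambda)}$ on $\Lambda$ and $\psi(\varepsilon)=\rho$. Define
\[
W=(\mathbb C\times\mathbb P^1)/\Lambda_B,\qquad\lambda\cdot(z,y)=(z+\lambda,\psi(\lambda)y),\qquad\tau[z,y]=[-z,1/y].
\]
Then $W$ is a $\mathbb P^1$-bundle over $B$. The map $\tau$ is well defined, because it conjugates the action of $\lambda$ to that of $-\lambda$, and it is an involution over $-1_B$. The sections $B_0=\{y=0\}$ and $B_\infty=\{y=\infty\}$ are disjoint and have flat normal bundles, so $B_0^2=B_\infty^2=0$. Since $B_0-B_\infty$ is numerically a multiple of the fiber class $\ell$ and has degree $0$ on $B_0$, the two sections have the same class $s$. Thus $s^2=\ell^2=0$, $s\cdot\ell=1$, these classes span $\operatorname{Num}W$, and both are nef. The invariant form $dz\wedge dy/y$ gives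 $K_W=-B_0-B_\infty\equiv-2s$.

The map $\nu\colon E\to W$, $z\mapsto[z,\varphi(z)]$, is well defined, lies over the \'etale map $h$ and is therefore an immersion, and satisfies $\tau\nu(z)=\nu(-z)$. Let $E_W=\nu(E)$.

\begin{lemma}\label{lem:nodes}
For small $u\neq0$, the map $\nu$ is the normalization of $E_W$, and $E_W$ has exactly four singular points $P_1,\dots,P_4$. They are ordinary nodes, and $\tau P_k=P_{5-k}$.
\end{lemma}

\begin{proof}
Two distinct points $z,z'\in E$ have the same image if and only if $z'=z+k\varepsilon$ with $1\le k\le4$ and $\varphi(z+k\varepsilon)=\rho^k\varphi(z)$. As $\varphi$ has one zero and one pole modulo $\Lambda$, the two sides are not both $0$ or both $\infty$. So the condition reads $g_k(z)=1$, where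
\[
g_k(z)=\rho^{-k}\varphi(z+k\varepsilon)/\varphi(z).
\]
This function is elliptic for $\Lambda$, of degree $2$, with zeros $u-k\varepsilon,\,-u$ and poles $u,\,-u-k\varepsilon$. The relation $\varphi(-z)=1/\varphi(z)$ gives $g_k(-k\varepsilon-z)=g_k(z)$.

Put $z=u\xi$ and let $u\to0$. Then $\rho\to\zeta$, $\varphi(u\xi+k\varepsilon)\to1$ because $\sigma(k\varepsilon)\ne0$, and $\varphi(u\xi)\to(\xi-1)/(\xi+1)$. So $g_k(u\xi)\to\zeta^{-k}(\xi+1)/(\xi-1)$ locally uniformly for $\xi\ne\pm1$. The limit is a M\"obius transformation and takes the value $1$ exactly once, at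
\[
\xi_k=\frac{1+\zeta^{-k}}{1-\zeta^{-k}}=-i\cot\frac{\pi k}5 .
\]
These four numbers are distinct and different from $\pm1$. By Hurwitz's theorem, for small $u$ the equation $g_k=1$ has a solution $z_k=u\xi_k(u)$ with $\xi_k(u)\to\xi_k$. By the symmetry, $-k\varepsilon-z_k$ is a second solution, near $-k\varepsilon\notin\Lambda$. As $\deg g_k=2$, these are all the solutions and both are simple, which says that the branches $y=\varphi(z)$ and $y=\rho^{-k}\varphi(z+k\varepsilon)$ cross transversally. The eight points $z_k$, $-k\varepsilon-z_k$ are distinct in $E$, so each of them has exactly one partner with the same image. The partner $z_k+k\varepsilon$ of $z_k$ solves $g_{5-k}=1$ and lies near $k\varepsilon\equiv-(5-k)\varepsilon$. Hence it equals $-(5-k)\varepsilon-z_{5-k}$ in $E$, so $z_k+z_{5-k}\in\Lambda$, and $z_{5-k}=-z_k$ as both are small. Thus the singular points are the four nodes $P_k=\nu(z_k)$, and $\tau P_k=\nu(-z_k)=P_{5-k}$.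
\end{proof}

Fix such a $u$. We have $E_W\cdot\ell=\deg h=5$, and $E_W\cdot B_0=1$ because $\varphi$ has one simple zero. So $E_W\equiv5s+\ell$.

\subsection{Fixed points}
Over each of the four points of $B[2]$, a lift of $\tau$ has the form $(z,y)\mapsto(\lambda-z,c/y)$. It has two fixed points in the fiber, given by $y^2=c$, and its differential there is $-\mathrm{id}$. So $\tau$ has eight fixed points on $W$. A fixed point on $E_W$ is not a node, so it has one preimage in $E$, which lies in $E[2]$. Conversely $\nu(E[2])$ consists of fixed points, and they are distinct because $h\colon E[2]\to B[2]$ is bijective ($\deg h$ is odd). Thus four fixed points lie on $E_W$ and four lie off it.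

\subsection{The blow-up}
Let $\beta\colon\widetilde W\to W$ be the blow-up of $P_1,\dots,P_4$, with exceptional curves $e_k$, and let $\pi\colon\widetilde W\to B$. The proper transform of $E_W$ is isomorphic to $E$ by $\nu$; we denote it by $E$, so $\pi|_E=h$. The involution lifts to $\widetilde W$ with the same eight fixed points, and $\tau e_k=e_{5-k}$. We have
\[
E\equiv5s+\ell-2\textstyle\sum e_k,\qquad H:=K_{\widetilde W}+E\equiv3s+\ell-\sum e_k,
\]
hence $E^2=10-16=-6$, $H^2=6-4=2$, $H\cdot\ell=3$, $H\cdot e_k=1$, $E\cdot e_k=2$, and $H|_E=K_E$ is trivial.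

\begin{lemma}\label{lem:pos}
The class $H$ is nef, and $mH-E$ is ample for $m\ge11$.
\end{lemma}

\begin{proof}
An irreducible curve $C\ne E,e_k$ has class $\alpha s+\gamma\ell-\sum m_ke_k$ with $\alpha,\gamma,m_k\ge0$ and $(\alpha,\gamma)\ne0$, since $s$ and $\ell$ are nef. From $0\le E\cdot C=5\gamma+\alpha-2\sum m_k$ we get
\[
H\cdot C=3\gamma+\alpha-\textstyle\sum m_k\ge\tfrac12(\alpha+\gamma)>0 .
\]
With $H\cdot E=0$ and $H\cdot e_k=1$, this shows that $H$ is nef. The class $mH-E$ has square $2m^2-6$, degree $6$ on $E$, degree $m-2$ on $e_k$, and degree at least $\frac m2(\alpha+\gamma)-(5\gamma+\alpha)>0$ on $C$. Apply the Nakai criterion.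
\end{proof}

\section{The del Pezzo surface and the normal crossing surface}\label{sec:X}

We need a del Pezzo surface of degree $6$ containing $E$, with an involution that induces $-1_E$. All its fixed points will lie on $E$; fixed points on the double curve disappear in the smoothing.

Let $v_1\ne v_2$ be nonzero points of $E[2]$, and let $g_i\colon E\to\mathbb P^1$ be given by $|[0]+[v_i]|$, with fibers $\{z,v_i-z\}$. Since $v_i=-v_i$, the map $-1_E$ permutes these fibers and induces an automorphism $\iota_i$ of $\mathbb P^1$ with $\iota_ig_i(z)=g_i(-z)$. We have $g_i(-z)=g_i(z)$ if and only if $-z=z$, as $-z=v_i-z$ is impossible. So $\iota_i$ is a nontrivial involution. The map $g=(g_1,g_2)\colon E\to Q$ is injective, because the partners $v_1-z$ and $v_2-z$ differ, and immersive, because $2z=v_1$ and $2z=v_2$ are incompatible. It embeds $E$ as a smooth $(2,2)$-curve, equivariantly for $-1_E$ and $\tau_0=(\iota_1,\iota_2)$. The involution $\tau_0$ has four fixed points, each with differential $-\mathrm{id}$, and they are the points $g(E[2])$.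

Choose $z_0\in E\setminus E[2]$ and let $D$ be the blow-up of $Q$ at $g(z_0)$ and $g(-z_0)$. These points lie on no common ruling line, as $g_i(-z_0)\neq g_i(z_0)$. The proper transform $E\subset D$ lies in $|-K_D|$ and has $E^2=6$. It is ample by the Nakai criterion. Its degree is $1$ on the exceptional curves and at least $2-1$ on the proper transforms of ruling lines. Any other irreducible curve, of bidegree $(\alpha,\gamma)$, has multiplicity at most $\min(\alpha,\gamma)$ at each of the two points, hence degree at least $2(\alpha+\gamma)-(\alpha+\gamma)>0$. As $\tau_0$ exchanges the two points, it lifts to an involution $\tau$ of $D$ with exactly four fixed points, all on $E$.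

Let $X=\widetilde W\cup_ED$ be the proper normal crossing surface obtained by gluing along $E$, with the involution $\tau$. A vector bundle on $X$ is a pair of bundles on $\widetilde W$ and $D$ with an isomorphism of their restrictions to $E$, and each vector bundle $\mathcal G$ has a Mayer--Vietoris sequence
\begin{equation}\label{eq:MV}
0\to\mathcal G\to\mathcal G|_{\widetilde W}\oplus\mathcal G|_D\to\mathcal G|_E\to0 .
\end{equation}

\begin{lemma}\label{lem:X}
\begin{itemize}
\item[(a)] $N_{E/\widetilde W}\otimes N_{E/D}$ has a $\tau$-invariant trivialization.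
\item[(b)] $X$ is projective.
\item[(c)] $\omega_X|_{\widetilde W}=\mathcal O(H)$ and $\omega_X|_D\cong\mathcal O_D$.
\item[(d)] $h^\bullet(\mathcal O_X)=(1,0,0)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The bundle has degree $-6+6=0$, and $\tau$ acts on its fibers at the points of $E[2]$ by $(-1)(-1)=1$. So it descends to a line bundle of degree $0$ on $E/\pm1=\mathbb P^1$, which is trivial. (Without the involution, degree $0$ would not give triviality.)

(b) For $m\ge11$, the ample bundles $mH-E$ on $\widetilde W$ and $\mathcal O_D(E)$ on $D$ restrict to $N_{E/\widetilde W}^\vee$ and $N_{E/D}$. By (a) they glue, and a line bundle that is ample on each component is ample.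

(c) On each component of a normal crossing surface, $\omega_X$ restricts to $K+E$.

(d) Use \eqref{eq:MV} with $\mathcal G=\mathcal O_X$. The surface $D$ is rational, $H^2(\mathcal O_{\widetilde W})=0$, and $H^1(\mathcal O_{\widetilde W})=H^1(\mathcal O_B)\to H^1(\mathcal O_E)$ is the isomorphism $h^*$.
\end{proof}

\section{The equivariant smoothing}\label{sec:smooth}

We want a deformation of $X$ that is $xy=t$ along $E$ and carries $\tau$. Logarithmic deformation theory considers only deformations of this local form and controls them by the cohomology of one locally free sheaf, as for smooth varieties.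

\subsection{The log structure}
A \emph{log structure} on a scheme is a sheaf of commutative monoids $\mathcal M$ with a homomorphism $\mathcal M\to(\mathcal O,\cdot)$ that restricts to an isomorphism over $\mathcal O^*$. A homomorphism $\mathbb N^a\to\mathcal O$ (a \emph{chart}) generates one. Let $A_k=\mathbb C[t]/(t^{k+1})$ with the log structure of the chart $\mathbb N\to A_k$, $1\mapsto t$; for $k=0$ this is the standard log point. The scheme $\{xy=t\}\subset\mathbb A^3_{A_k}$, with the chart $\mathbb N^2\to\mathcal O$, $\mathbf x\mapsto x$, $\mathbf y\mapsto y$ and the map $1\mapsto\mathbf x+\mathbf y$, is log smooth over $A_k$. The difficulty is to glue these local models on $X$ so that $\mathbf x+\mathbf y$ is globally defined; Lemma \ref{lem:X}(a) makes this possible.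

Let $I_D,I_{\widetilde W}\subset\mathcal O_X$ be the ideals of the components and $I_E=I_D+I_{\widetilde W}$. Near a point of $E$ we have $I_D=(x)$, $I_{\widetilde W}=(y)$, $xy=0$. The function $x$ is an equation of $E$ on $\widetilde W$, and $y$ is one on $D$. So the line bundle $(I_D/I_DI_E)\otimes(I_{\widetilde W}/I_{\widetilde W}I_E)$ on $E$ is dual to $N_{E/\widetilde W}\otimes N_{E/D}$; let $\theta$ be a $\tau$-invariant generator. Call a pair $(x,y)$ of local generators \emph{adapted} if $x\otimes y=\theta$; rescaling $x$ by a unit makes any pair adapted. If $(x',y')$ is another adapted pair, there is a unique unit $f$ with $x'=fx$ and $y'=f^{-1}y$. Indeed, $x'=f_1x$ on $\widetilde W$ and $y'=f_2y$ on $D$ determine units $f_1$ on $\widetilde W$ and $f_2$ on $D$; adaptedness says $f_1f_2|_E=1$, so $f_1$ and $f_2^{-1}$ glue to $f$. The log structures of the charts $(x,y)$ therefore glue by multiplying $\mathbf x$ by $f$ and $\mathbf y$ by $f^{-1}$; the cocycle condition holds by uniqueness, and $\mathbf x+\mathbf y$ is preserved. Off $E$ one of $x,y$ is a unit, so the log structure is generated by $\mathbf x+\mathbf y\mapsto0$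 and glues to the pullback from the log point on $X\setminus E$. This makes $X$ log smooth over the standard log point. The construction is canonical in $(X,\theta)$, so $\tau$ acts on the log scheme $X$ over the log point.

The sheaf $\Omega_X^{\log}$ of relative log differentials is locally free of rank $2$. Near $E$ it is generated by $dx/x$, $dy/y$, $dz$ with $dx/x+dy/y=0$, and $\Omega_X^{\log}|_{\widetilde W}=\Omega_{\widetilde W}(\log E)$, $\Omega_X^{\log}|_D=\Omega_D(\log E)$. Let $\Theta_X$ be its dual. We use these facts from \cite[\S3]{KKato} and \cite[\S8]{FKato}. Log smooth lifts of $X$ over $A_k$ exist locally and are locally unique, so along $E$ they are \'etale locally $xy=t$. For a given lift over $A_k$, the obstruction to lifting it to $A_{k+1}$ lies in $H^2(X,\Theta_X)$. The isomorphism classes of lifts, if there are any, form a torsor under $H^1(X,\Theta_X)$. The automorphisms of a lift that induce the identity over $A_k$ are the $\exp w$ with $w\in t^{k+1}H^0(X,\Theta_X)$.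

\subsection{Vanishing of the obstruction}

\begin{lemma}\label{lem:H2}
Let $\mathcal W$ be a locally free sheaf on $X$ with $\mathcal W|_{\widetilde W}\cong\Omega_{\widetilde W}(\log E)$ and $\mathcal W|_D\cong\Omega_D(\log E)$. Then $H^2(X,\mathcal W^\vee)=0$. In particular $H^2(X,\Theta_X)=0$.
\end{lemma}

\begin{proof}
By Serre duality we must show that each $\alpha\in H^0(X,\mathcal W\otimes\omega_X)$ vanishes. Since $\omega_X|_D$ is trivial, $\alpha|_D\in H^0(\Omega_D(\log E))$. This group is zero: in the residue sequence $0\to\Omega_D\to\Omega_D(\log E)\to\mathcal O_E\to0$ we have $H^0(\Omega_D)=0$, and the connecting map sends $1$ to $c_1(E)\ne0$ in $H^1(\Omega_D)$. Hence $\alpha|_{\widetilde W}$ vanishes on $E$ and is a section of $\Omega_{\widetilde W}(\log E)(H-E)=\Omega_{\widetilde W}(\log E)\otimes K_{\widetilde W}$.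

We filter this bundle by the section $d\pi\colon\mathcal O=\pi^*\Omega_B\to\Omega_{\widetilde W}(\log E)$. Along $E$, which is \'etale over $B$, take as coordinates $a=\pi$ and an equation $b$ of $E$; then $da$ is part of the basis $da,db/b$. Off $E$ the section vanishes at the critical points of $\pi$. These are the four points $O_k\in e_k$ where $e_k$ meets the proper transform of the fiber through $P_k$. They do not lie on $E$, because the branches of $E_W$ at $P_k$ are transverse to the fiber. Near $O_k$ we have $\pi=ab$, so the zero scheme $\Xi=\{O_1,\dots,O_4\}$ is reduced. The Koszul sequence, twisted by $K_{\widetilde W}$, is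
\[
0\to K_{\widetilde W}\to\Omega_{\widetilde W}(\log E)\otimes K_{\widetilde W}\to I_\Xi(2K_{\widetilde W}+E)\to0 .
\]
As $H^0(K_{\widetilde W})=0$, a nonzero $\alpha$ gives a nonzero section of $2K_{\widetilde W}+E=\beta^*(2K_W+E_W)$ vanishing on $\Xi$. It is the pullback of a section on $W$ whose divisor $C\equiv s+\ell$ passes through $P_k=\beta(O_k)$ for all $k$. Since $(C-E_W)\cdot\ell=-4<0$, the curve $C$ does not contain $E_W$. So $6=C\cdot E_W\ge\sum_k\operatorname{mult}_{P_k}E_W=8$, a contradiction.
\end{proof}

\subsection{The family}

\begin{proposition}\label{prop:smooth}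
There are a smooth irreducible pointed curve $(T,0)$, an \'etale map $t\colon T\to\mathbb A^1$ vanishing only at $0$, and a flat projective family $\mathcal X\to T$ with an involution $\tau$ over $T$, such that $\mathcal X_0=X$ equivariantly, $\mathcal X$ is smooth, and $t=xy$ near each point of $E$ in local coordinates $x,y,z$ with $D=\{x=0\}$, $\widetilde W=\{y=0\}$. For every point of $T\setminus0$, which we denote by $t$, the fiber $Z_t$ is smooth and
\begin{itemize}
\item[(a)] $h^\bullet(\mathcal O_{Z_t})=(1,0,0)$ and $K_{Z_t}^2=2$;
\item[(b)] $H^2(\mathcal T_{Z_t})=0$;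
\item[(c)] $K_{Z_t}$ is ample;
\item[(d)] $\tau$ has exactly four fixed points on $Z_t$, all with $d\tau=-\mathrm{id}$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Formal lifting with the involution.} Let $X_k$ be a log lift over $A_k$ with an involution $\tau_k$ extending $\tau$. By Lemma \ref{lem:H2} the lifts to $A_{k+1}$ form a nonempty affine space under $H^1(\Theta_X)$. Composing the inclusion of $X_k$ with $\tau_k$ defines an affine involution of this space, and the midpoint of an orbit is fixed. So there is a lift $X_{k+1}$ with an automorphism $\tilde\tau$ extending $\tau_k$. Then $\tilde\tau^2=\exp w$ with $w\in t^{k+1}H^0(\Theta_X)$, and $\tau w=w$ because $\tilde\tau$ commutes with $\tilde\tau^2$. Hence $\tau_{k+1}=\tilde\tau\exp(-w/2)$ satisfies $\tau_{k+1}^2=\tilde\tau^2\exp(-w)=1$. An ample line bundle on $X$ lifts to all $X_k$ since $H^2(\mathcal O_X)=0$. Grothendieck's existence theorem gives a flat projective scheme $\hat{\mathcal X}$ over $\mathbb C[[t]]$ with an involution.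

\emph{Algebraization.} To apply (T2) we realize $(\hat{\mathcal X},\tau)$ as a point of a scheme of finite type. Let $\mathcal A$ be ample on $\hat{\mathcal X}$. Exchanging the factors linearizes $\mathcal A\otimes\tau^*\mathcal A$. For $m\gg0$ its $m$-th power is very ample on $X$ with no higher cohomology, so its sections on $\hat{\mathcal X}$ form a free $\mathbb C[[t]]$-module that embeds $\hat{\mathcal X}$ in $\mathbb P^N_{\mathbb C[[t]]}$. The two eigenmodules of $\tau$ are direct summands, hence free. In a basis of eigenvectors $\tau$ is induced by a constant linear involution $\iota$ of $\mathbb P^N$. So $\hat{\mathcal X}$ is a $\mathbb C[[t]]$-point of the $\iota$-fixed subscheme of the Hilbert scheme with the given Hilbert polynomial, which is projective. By (T2) with $S=\mathbb A^1$ and $c=2$ we get $(T,0)$ and $\mathcal X\subset\mathbb P^N_T$, invariant under $\iota$ and equal to $\hat{\mathcal X}$ modulo $t^2$. We remove the other zeros of $t$.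

\emph{Local form.} Let $(R,\mathfrak m)$ be the local ring of $\mathcal X$ at a point of $E$. The completion of $R/t^2$ is $\mathbb C[[x,y,z,t]]/(xy-t,t^2)$, so $t\in\mathfrak m^2$ and $\dim\mathfrak m/\mathfrak m^2=3=\dim R$. Thus $R$ is regular. At points of $X\setminus E$ the family is smooth. So $D$ and $\widetilde W$ are Cartier divisors with $D+\widetilde W=\operatorname{div}(t)$. If $x,y$ are local equations of $D$ and $\widetilde W$, then $R/(x,y)$ is the regular local ring of $E$, so $x,y$ extend to coordinates, and $t=xy$ after absorbing a unit. Near $X$ the differential $dt$ vanishes only on $E$. After shrinking $T$, the total space is smooth and the fibers $Z_t$ are smooth. We shrink $T$ finitely many more times below.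

(a) Use (T1) and Lemma \ref{lem:X}; $K_{Z_t}^2=\omega_X^2=H^2+0=2$.

(b) The section $dt/t$ of $\Omega_{\mathcal X}(\log X)$ vanishes nowhere; near $E$ it is $dx/x+dy/y$. So $\mathcal W_T=\Omega_{\mathcal X}(\log X)/\mathcal O\frac{dt}t$ is locally free, and $\mathcal W_T|_{Z_t}=\Omega_{Z_t}$. The residue map $\Omega_{\mathcal X}(\log X)|_{\widetilde W}\to\mathcal O_{\widetilde W}$ has kernel $\Omega_{\widetilde W}(\log E)$, with local basis $dx/x,dz$, and sends $dt/t$ to $1$. So $\mathcal W_T|_{\widetilde W}\cong\Omega_{\widetilde W}(\log E)$, and exchanging $x$ and $y$ gives $\mathcal W_T|_D\cong\Omega_D(\log E)$. Apply Lemma \ref{lem:H2} and (T1).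

(c) We have $\mathcal O(-D)|_{\widetilde W}=\mathcal O(-E)$ and $\mathcal O(-D)|_D=\mathcal O(\widetilde W)|_D=\mathcal O_D(E)$. So for $m\ge11$ the bundle $\omega_{\mathcal X/T}^m(-D)$ restricts to $mH-E$ on $\widetilde W$ and to $\mathcal O_D(E)$ on $D$. It is ample on $X$, hence on nearby fibers, where it equals $K_{Z_t}^m$.

(d) The involution has eight fixed points on $X$. At the four on $E$ it acts as $-\mathrm{id}$ on the tangent spaces of $\widetilde W$ and $D$, which span that of $\mathcal X$; by (T5) these are isolated points of $\mathcal X^\tau$. At the four in $\widetilde W\setminus E$ it acts as $-\mathrm{id}$ on the tangent space of the fiber and trivially on that of $T$; by (T5), $\mathcal X^\tau$ is there a smooth curve, \'etale over $T$, and $d\tau=-\mathrm{id}$ on the fibers along it, eigenvalues of an involution being locally constant. As $\mathcal X^\tau\to T$ is proper, after shrinking $T$ the rest of $\mathcal X^\tau$ is finite \'etale of degree $4$ over $T$.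
\end{proof}

\section{The quotient surfaces}\label{sec:quot}

For $t\ne0$ let $q\colon\hat Z_t\to Z_t$ be the blow-up of the four fixed points, with exceptional curves $\hat C_1,\dots,\hat C_4$. Since $d\tau=-\mathrm{id}$, the lift of $\tau$ fixes each $\hat C_i$ pointwise, and near $\hat C_i$ it is $(a,b)\mapsto(a,-b)$ in suitable coordinates. So $Y_t=\hat Z_t/\tau$ is smooth with coordinates $(a,c=b^2)$, and $p\colon\hat Z_t\to Y_t$ is a flat double cover branched along the disjoint curves $C_i=p(\hat C_i)\cong\mathbb P^1$. From $p^*C_i=2\hat C_i$ we get $C_i^2=-2$.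

\begin{lemma}\label{lem:Yt}
For $t\ne0$ and $Y=Y_t$:
\begin{itemize}
\item[(a)] $h^\bullet(\mathcal O_Y)=(1,0,0)$, $p^*K_Y=q^*K_{Z_t}$, and $K_Y^2=1$. The class $K_Y$ is nef, and the $C_i$ are the only irreducible curves on which it has degree $0$.
\item[(b)] $H^2(\mathcal T_Y)=0$, and $H^1(\mathcal T_Y)\to H^1(N_{C_i})=\mathbb C$ is surjective for each $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $H^i(\mathcal O_Y)=H^i(\mathcal O_{\hat Z_t})^\tau$, and $q^*K_{Z_t}+\sum\hat C_i=K_{\hat Z_t}=p^*K_Y+\sum\hat C_i$. For a curve $C$, $2K_Y\cdot C=q^*K_{Z_t}\cdot p^*C\ge0$, with equality only if $q$ contracts $p^{-1}(C)$.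

(b) Let $\mathcal T'=\mathcal T_Y(-\log\sum C_i)$ and $\hat{\mathcal T}'=\mathcal T_{\hat Z_t}(-\log\sum\hat C_i)$ be the sheaves of vector fields tangent to these curves. Since $b\,\partial_b=2c\,\partial_c$, we have $p^*\mathcal T'=\hat{\mathcal T}'$, so $H^2(\mathcal T')$ is a direct summand of $H^2(\hat{\mathcal T}')$. The inclusion $\hat{\mathcal T}'\subset q^*\mathcal T_{Z_t}$ makes $q_*\hat{\mathcal T}'$ a subsheaf of $\mathcal T_{Z_t}$ with quotient of finite length, so $H^2(q_*\hat{\mathcal T}')=H^2(\mathcal T_{Z_t})=0$. As $R^1q_*\hat{\mathcal T}'$ has finite support and $R^2q_*=0$, the Leray spectral sequence gives $H^2(\hat{\mathcal T}')=0$. Thus $H^2(\mathcal T')=0$, and both claims follow from $0\to\mathcal T'\to\mathcal T_Y\to\bigoplus N_{C_i}\to0$, where $N_{C_i}=\mathcal O_{\mathbb P^1}(-2)$.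
\end{proof}

\begin{lemma}\label{lem:pi1}
For $t\ne0$, $\pi_1(Z_t)\cong\mathbb Z/5$, the involution $\tau$ acts by $-1$ on $H_1(Z_t,\mathbb Z)=\pi_1(Z_t)$, and $\pi_1(Y_t)=1$.
\end{lemma}

\begin{proof}
The $Z_t$ with $\tau$ form a smooth proper family over the connected curve $T\setminus0$, so for the first two claims we may take $t$ close to $0$. We cut $Z_t$ into a copy of $\widetilde W\setminus E$, a copy of $D\setminus E$ and a collar; the cut must respect $\tau$.

\emph{The cut.} Work over a small closed disc $\Delta\ni0$. Let $s_D,s_W$ be the canonical sections of $\mathcal O(D)$ and $\mathcal O(\widetilde W)$. Choose a $\tau$-invariant hermitian metric on $\mathcal O(D)$, and the metric on $\mathcal O(\widetilde W)$ for which the generator $t^{-1}$ of $\mathcal O(D+\widetilde W)$ has norm $1$. The invariant functions $f_D=|s_D|$ and $f_W=|s_W|$ satisfy $f_Df_W=|t|$. In a chart with $t=xy$ we have $f_D=|x|e^{g}$ with $g$ smooth. The real vector field $\mathcal V=2\operatorname{Re}(x\partial_x-y\partial_y)$ is tangent to the fibers, $\mathcal V\log|x|=1$, and $\mathcal Vg=O(|x|+|y|)$. So near $E$ the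 restriction of $f_D$ to a fiber has no critical point off $D$; exchanging $x$ and $y$, that of $f_W$ has none off $\widetilde W$. Cover $E$ by finitely many charts. The compact sets $\{f_D\le c,\ f_W\le c\}$ shrink to $E$ as $c\to0$, so for small $c$ such a set lies in the region where these statements hold. Fix such a $c$.

For $0<|t|<c^2$ put $A_t=\{f_D\ge c\}$, $A'_t=\{f_W\ge c\}$, $M_t=\{|t|/c\le f_D\le c\}$ in $Z_t$. Then $Z_t=A_t\cup M_t\cup A_t'$, and $M_t\cong[0,1]\times\partial A_t$ because $f_D$ has no critical point on $M_t$. The set $\{f_D\ge c\}\subset\mathcal X_\Delta$ misses $D$, and over a smaller disc it is a proper submersion, also along its boundary. By Ehresmann's theorem, with vector fields averaged over $\tau$, we get $(A_t,\partial A_t)\cong(A_0,\partial A_0)$ equivariantly, where $A_0=\widetilde W\cap\{f_D\ge c\}$. Let $N_c=\widetilde W\cap\{f_D\le c\}$. On $N_c\setminus E$ the function $\log f_D$ is proper onto $(-\infty,\log c]$ and has no critical point, so $N_c\setminus E\cong\partial A_0\times(0,c]$ and $A_0\simeq\widetilde W\setminus E$. The same argument with $f_W$ gives $A'_t\simeq D\setminus E$.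

\emph{The group $\pi_1(Z_t)$.} For a smooth irreducible curve in a smooth surface, $\pi_1$ of the complement surjects onto $\pi_1$ of the surface, and the kernel is normally generated by a meridian. Since $\pi_1(D)=1$, the group $\pi_1(D\setminus E)$ is normally generated by a meridian. An exceptional curve of $D\to Q$ meets $E$ once, transversally, so the meridian contracts inside $\mathbb P^1\setminus\{\mathrm{pt}\}$. Thus $M_t\cup A'_t$ is simply connected. The product structure retracts $N_c$ onto $N_{c'}$ for small $c'$, and $N_{c'}$ lies in a tubular neighborhood of $E$ inside $N_c$. So $N_c$ and $\partial A_0\simeq N_c\setminus E$ are connected, and both $\pi_1(E)$ and $\pi_1(\partial A_0)$ surject onto $\pi_1(N_c)$. The meridian of $E$ comes from $\pi_1(\partial A_0)$. By van Kampen's theorem,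
\[
\pi_1(Z_t)=\pi_1(\widetilde W\setminus E)/\langle\langle\pi_1(\partial A_0)\rangle\rangle=\pi_1(\widetilde W)/\langle\langle\pi_1(E)\rangle\rangle=\Lambda_B/\Lambda\cong\mathbb Z/5 .
\]
On homology, $H_1(Z_t)=H_1(A_0)/H_1(\partial A_0)=H_1(B)/h_*H_1(E)$, all maps are equivariant, and $\tau$ acts on $H_1(B)$ by $-1$.

\emph{The group $\pi_1(Y_t)$.} Let $U=Y_t\setminus\bigcup C_i$, and let $\hat U=p^{-1}(U)$, a connected double cover. A meridian of $C_1$ does not lift to a loop in $\hat U$, so $\pi_1(U)$ is generated by this meridian and the index-$2$ subgroup $\pi_1(\hat U)$. The meridian dies in $Y_t$, and $\pi_1(U)\to\pi_1(Y_t)$ is onto. So $p_*\colon\pi_1(\hat Z_t)\to\pi_1(Y_t)$ is onto. Take a base point on $\hat C_1$; it is fixed by $\tau$. On $\pi_1(\hat Z_t)=H_1(Z_t)$ we have $\tau_*\gamma=\gamma^{-1}$, while $p_*\tau_*=p_*$. So $p_*(\gamma)^2=1$ and $p_*(\gamma)^5=1$, whence $p_*(\gamma)=1$.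
\end{proof}

\section{Bundles on $X$ and on its smoothing}\label{sec:glue}

Let $r$ be admissible and let $G$ be an exceptional bundle of rank $r$ on $Q$. Denote its pullback to $D$ by $G$ as well. It is exceptional, since the structure sheaf of a blow-up has no higher direct images, and $\tau^*G\cong G$ by Lemma \ref{lem:Gprops}. Since $K_D=-E$, Serre duality gives $H^0(\mathcal{E}nd\,G(-E))=H^1(\mathcal{E}nd\,G(-E))=0$, so $H^0(E,\mathcal{E}nd\,G|_E)=H^0(D,\mathcal{E}nd\,G)=\mathbb C$. By (T3), $G|_E$ is stable and $d=\deg G|_E$ is coprime to $r$.

\subsection{The bundle on $\widetilde W$}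
A pullback by $h$ has degree divisible by $5$, and $d$ need not be. We correct this by an invariant line bundle. Since $5\nmid r$, there is $j\in\mathbb Z$ with $4jr\equiv d\pmod5$. Put
\[
L=\mathcal O_{\widetilde W}\bigl(j(e_1+e_4)\bigr),\qquad\delta=(d-4jr)/5 .
\]
Then $\tau^*L\cong L$, $L\cdot E=4j$, $L\cdot H=2j$, and $\gcd(5\delta,r)=\gcd(d,r)=1$.

The line bundle $R=\det(G|_E)\otimes L|_E^{-r}$ has degree $5\delta$, and $(-1)^*R\cong R$. The dual isogeny $h^*\colon\operatorname{Pic}^0B\to\operatorname{Pic}^0E$ is surjective with kernel of order $5$. So there is $R_B\in\operatorname{Pic}^\delta(B)$ with $h^*R_B\cong R$, and $\kappa=(-1)^*R_B\otimes R_B^{-1}$ lies in $\ker h^*$. Choose $\kappa'\in\ker h^*$ with $\kappa'^2=\kappa$. Since $(-1)^*\kappa'=\kappa'^{-1}$, replacing $R_B$ by $R_B\otimes\kappa'$ gives $(-1)^*R_B\cong R_B$. Let $V$ be the stable bundle on $B$ of rank $r$ and determinant $R_B$. By uniqueness in (T3), $(-1)^*V\cong V$. Put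
\[
F'=\pi^*V\otimes L,\qquad\text{so that}\quad\tau^*F'\cong F'.
\]
By (T4), $h^*V$ is semistable; its degree $5\delta$ is coprime to $r$, so it is stable. Now $F'|_E=h^*V\otimes L|_E$ and $G|_E$ are stable of the same rank and determinant, hence isomorphic by (T3). Glue $F'$ and $G$ to a bundle $F_0$ on $X$. The gluing is unique up to a scalar, and scalars extend to $F'$, so $F_0$ depends only on the isomorphism classes of $F'$ and $G$. Hence $\tau^*F_0\cong F_0$.

\begin{lemma}\label{lem:F0}
$h^\bullet(X,\mathcal{E}nd\,F_0)=(1,0,0)$.
\end{lemma}

\begin{proof}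
Since $R\pi_*\mathcal O_{\widetilde W}=\mathcal O_B$, we have $H^i(\widetilde W,\mathcal{E}nd\,F')=H^i(B,\mathcal{E}nd\,V)$. The trace-free parts of $\mathcal{E}nd\,V$ and $\mathcal{E}nd\,h^*V$ have $h^0=0$ by stability and $\chi=0$, so they have no cohomology. Thus $H^i(\widetilde W,\mathcal{E}nd\,F')\to H^i(E,\mathcal{E}nd\,F'|_E)$ is the map $h^*\colon H^i(\mathcal O_B)\to H^i(\mathcal O_E)$, an isomorphism for all $i$. By \eqref{eq:MV}, $H^i(X,\mathcal{E}nd\,F_0)\cong H^i(D,\mathcal{E}nd\,G)$.
\end{proof}

\begin{lemma}\label{lem:Fprime}
The degree $c_1(F')\cdot H=3\delta+2jr$ is coprime to $r$, and $F'$ is $H$-stable.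
\end{lemma}

\begin{proof}
We have $c_1(F')\equiv\delta\ell+rc_1(L)$ and $\ell\cdot H=3$, and $\gcd(r,3\delta+2jr)=\gcd(r,3\delta)=1$. Let $\mathcal Q$ be a torsion-free quotient of rank $0<k<r$. Let $A$ be ample and $C\in|NA|$ general with $N\gg0$. Then $C$ is smooth and irreducible, it avoids the finitely many points where $\mathcal Q$ is not locally free, and it is finite over $B$. By (T4), $F'|_C=(\pi|_C)^*V\otimes L|_C$ is semistable, so $(c_1(\mathcal Q)/k-c_1(F')/r)\cdot A\ge0$. This holds for all ample $A$, hence for the nef class $H$, a limit of ample classes. Equality would give $r\mid k\,c_1(F')\cdot H$, so $r\mid k$, which is impossible.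
\end{proof}

\begin{remark}\label{rem:15}
Both conditions in $\gcd(r,15)=1$ are needed in this construction. If $5\mid r$, then $5\nmid d$, while $\deg(\pi^*V\otimes L)|_E$ is divisible by $5$ for all $V$ of rank $r$ and all line bundles $L$; no gluing exists. If $3\mid r$, then $3$ divides $3\delta+2jr$ and the degree is not coprime to the rank. For instance $r_1=3$ has $d=16$, and $j=3$ gives $\delta=-4$ and degree $6$. For $r=41$ the twist is needed: $d=224$, $j=1$, $\delta=12$, and the degree is $118$.
\end{remark}

\subsection{One surface for all ranks}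
A \emph{$\tau$-linearization} of a bundle $F$ is an isomorphism $\alpha\colon\tau^*F\to F$ with $\alpha\circ\tau^*\alpha=1$, that is, a lift of the action of $\tau$ to $F$.

\begin{proposition}\label{prop:Z}
There is $t_0\in T\setminus0$ such that for every admissible $r$ the surface $Z=Z_{t_0}$ carries a $\tau$-linearized, $K_Z$-stable, exceptional bundle $F$ of rank $r$ with $\gcd(c_1(F)\cdot K_Z,r)=1$.
\end{proposition}

\begin{proof}
Fix $r$ and $G$. By Lemmas \ref{lem:F0} and \ref{lem:extend}(a), $F_0$ extends to a bundle $\mathcal F$ over an irreducible \'etale neighborhood $T_r\to T$ of $0$, and $\mathcal F_t$ is exceptional on the smooth fibers. By Lemma \ref{lem:extend}(b), $\tau^*\mathcal F_t\cong\mathcal F_t$ near the base point. If $\alpha$ is such an isomorphism, then $\alpha\circ\tau^*\alpha$ is a nonzero scalar, and dividing $\alpha$ by a square root makes it $1$. Apply Lemma \ref{lem:special} with $X'=\widetilde W$, $X''=D$; its hypotheses hold by Lemmas \ref{lem:pos}, \ref{lem:X}(c), \ref{lem:Fprime} and Proposition \ref{prop:smooth}(c). So $\mathcal F$ is $K$-stable of degree $3\delta+2jr$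 on the geometric generic fiber, and by Lemma \ref{lem:open} on the fibers over a nonempty open subset of $T_r$. The points of $T_r$ with all these properties form a nonempty open set, whose image in the irreducible curve $T$ is open, hence cofinite. There are countably many $r$, and $T$ is uncountable.
\end{proof}

From now on $Z=Z_{t_0}$, $\hat Z=\hat Z_{t_0}$, $Y_*=Y_{t_0}$.

\section{Descent to the quotient}\label{sec:descent}

At a fixed point, $\tau$ may act on the fiber of $F$ with both signs, so $q^*F$ need not be a pullback from $Y_*$. We take invariant sections instead: let $F^\flat=(p_*q^*F)^\tau$. As $p$ is finite and flat, $F^\flat$ is a direct summand of a vector bundle, so it is a vector bundle, of rank $r$. The difficulty is that $\mathcal{E}nd\,F^\flat$ is larger than the sheaf of invariant endomorphisms. The difference has no cohomology because $C_i^2=-2$.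

\begin{proposition}\label{prop:flat}
The bundle $F^\flat$ is exceptional and $K_{Y_*}$-stable, and $\gcd(c_1(F^\flat)\cdot K_{Y_*},r)=1$.
\end{proposition}

\begin{proof}
\emph{Exceptional.} Invariant endomorphisms act on invariant sections. This gives an injection $\mathcal N:=(p_*q^*\mathcal{E}nd\,F)^\tau\to\mathcal{E}nd\,F^\flat$ that is an isomorphism off the $C_i$. On an invariant analytic neighborhood of a fixed point, $F\cong\mathcal O^{r_+}\oplus(\mathcal O\otimes\mathrm{sgn})^{r_-}$ equivariantly: extend an eigenbasis of the fiber to local sections and project these to eigensections. Write $p_*\mathcal O_{\hat Z}=\mathcal O\oplus M^{-1}$, where $M^{-1}$ is the line bundle of anti-invariant functions, locally generated by $b$. Multiplication identifies $M^{-2}$ with the ideal $(c)$, which is $\mathcal O(-C_i)$ near $C_i$. On a neighborhood of $C_i$,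
\[
F^\flat=\mathcal O^{r_+}\oplus(M^{-1})^{r_-},\qquad\mathcal N=\mathcal O^{r_+^2+r_-^2}\oplus(M^{-1})^{2r_+r_-},
\]
\[
\mathcal{E}nd\,F^\flat=\mathcal O^{r_+^2+r_-^2}\oplus(M^{-1})^{r_+r_-}\oplus M^{r_+r_-}.
\]
The map $\mathcal N\to\mathcal{E}nd\,F^\flat$ is the identity except on the components $\mathcal{H}om(M^{-1},\mathcal O)=M$. There an anti-invariant function acts by multiplication $M^{-1}\to\mathcal O(-C_i)\subset\mathcal O$, so the map is the inclusion $M^{-1}=M(-C_i)\subset M$. The cokernel on $C_i$ is $(M|_{C_i})^{r_+r_-}$, and $\deg M|_{C_i}=C_i^2/2=-1$. Since $\mathcal O_{\mathbb P^1}(-1)$ has no cohomology,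
\[
H^i(Y_*,\mathcal{E}nd\,F^\flat)=H^i(\mathcal N)=H^i(\hat Z,q^*\mathcal{E}nd\,F)^\tau=H^i(Z,\mathcal{E}nd\,F)^\tau ,
\]
of dimensions $(1,0,0)$, the identity being invariant.

\emph{Degree.} The natural map $p^*F^\flat\to q^*F$ is injective with cokernel supported on the $\hat C_i$, and $p^*K_{Y_*}=q^*K_Z$ has degree $0$ on these curves. So $2c_1(F^\flat)\cdot K_{Y_*}=c_1(F)\cdot K_Z$, which is coprime to $r$; recall that $r$ is odd.

\emph{Stable.} Let $A\subset F^\flat$ have rank $0<k<r$. Then $p^*A\subset q^*F$ by flatness, and $q_*p^*A\subset q_*q^*F=F$ has rank $k$. The classes $c_1(p^*A)$ and $q^*c_1(q_*p^*A)$ differ by a combination of the $\hat C_i$, so $q_*p^*A$ has $K_Z$-degree $2c_1(A)\cdot K_{Y_*}$. Stability of $F$ gives $c_1(A)\cdot K_{Y_*}/k<c_1(F^\flat)\cdot K_{Y_*}/r$.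
\end{proof}

\section{Removing the $(-2)$-curves: proof of Theorem \ref{thm:main}}\label{sec:end}

The surface $Y_*$ has every property required except that $K_{Y_*}$ is not ample. We deform it in a family that realizes all first-order deformations; Lemma \ref{lem:Yt}(b) says that the curves $C_i$ do not follow.

\subsection{The family}
Embed $Y_*$ in a projective space $\mathbb P$ with $H^1(\mathcal O_{Y_*}(1))=0$. Let $Y\subset\mathbb P$ be any smooth surface with
\begin{equation}\label{eq:vanish}
H^1(\mathcal O_Y(1))=H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=H^2(\mathcal T_Y)=0 .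
\end{equation}
The Euler sequence gives $H^1(\mathcal T_{\mathbb P}|_Y)=0$. The normal sequence then gives $H^1(N_Y)=0$ and shows that $H^0(N_Y)\to H^1(\mathcal T_Y)$ is onto. So $[Y]$ is a smooth point of the Hilbert scheme, and the Kodaira--Spencer map of the universal family is surjective there. This applies to $Y_*$. Let $\mathcal Y\to S$ be the universal family over a smooth irreducible open neighborhood $S$ of $s_0=[Y_*]$, so small that all fibers $Y_s$ are smooth and satisfy \eqref{eq:vanish}. Then the Kodaira--Spencer map is surjective at every $s\in S$. All fibers have $K^2=1$ and $H^{2,0}=0$, and they are diffeomorphic to $Y_*$ by Ehresmann's theorem, hence simply connected by Lemma \ref{lem:pi1}.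

\begin{lemma}\label{lem:ample}
$K_{Y_s}$ is ample for $s$ in a dense open subset $S^a\subset S$.
\end{lemma}

\begin{proof}
Ampleness is open and $K^2=1$. By the Nakai criterion it suffices to exclude an irreducible curve $C$ on the geometric generic fiber with $K\cdot C\le0$. Let $\mathcal H$ be the scheme of relative effective divisors of $\mathcal Y/S$ with the Hilbert polynomial of $C$. It is projective over $S$: over a discrete valuation ring the total space is regular, so the closure of a divisor on the generic fiber is again a relative Cartier divisor. The closure $\mathcal H'$ of the point defined by $C$ is irreducible and dominates $S$, hence surjects onto $S$. Let $[C']\in\mathcal H'$ lie over $s_0$. Then $C'\neq0$, $K_{Y_*}\cdot C'=K\cdot C\le0$ and $C'^2=C^2$. By Lemma \ref{lem:Yt}(a), $K\cdot C=0$ and $C'=\sum n_iC_i$ with $n_i\ge0$ not all zero. Adjunction gives $C^2\ge-2$, so $-2\sum n_i^2\ge-2$ and $C'=C_i$ for some $i$. Hence $\dim_{[C_i]}\mathcal H\ge\dim\mathcal H'\ge\dim S$.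

The map $T_{[C_i]}\mathcal H\to T_{s_0}S$ has kernel $H^0(N_{C_i})=0$. A first-order deformation of a surface carries a smooth curve along only if its class in $H^1(\mathcal T)$ maps to zero in $H^1$ of the normal bundle. So the image lies in the kernel of $T_{s_0}S\to H^1(\mathcal T_{Y_*})\to H^1(N_{C_i})=\mathbb C$, which is onto by Lemma \ref{lem:Yt}(b). Hence $\dim_{[C_i]}\mathcal H<\dim S$, a contradiction.
\end{proof}

\subsection{The component}
For $s\in S^a$ the surface $Y_s$ is a smooth stable surface satisfying \eqref{eq:hyp}. At such a point the moduli stack has tangent space $H^1(\mathcal T_{Y_s})$, and it is smooth because $H^2(\mathcal T_{Y_s})=0$. The map from $S^a$ to the stack is surjective on tangent spaces, so it is smooth, hence open. Its image $\mathcal M^\circ$ is an irreducible open substack, contained in a unique irreducible component $\overline{\mathcal M}$.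

\subsection{The bundles}
Let $r$ be admissible. By Proposition \ref{prop:flat} and Lemma \ref{lem:extend}(a), $F^\flat$ extends to a bundle $\mathcal F$ over an irreducible \'etale neighborhood $S_r\to S$ of $s_0$, exceptional on all fibers. The rank and the degree $c_1\cdot K$ are constant, hence coprime. Let $S_r^a\subset S_r$ be the preimage of $S^a$, a dense open subset. Openness of stability does not apply at $s_0$, where $K$ is not ample, so we use specialization. Choose an irreducible curve in $S_r$ through the base point that meets $S_r^a$, and pull the family back to its normalization. Lemma \ref{lem:special}, with $X'=Y_*$ and $X''=\emptyset$, shows that $\mathcal F$ is $K$-stable over the geometric generic point of the curve, which lies over $S_r^a$. By Lemma \ref{lem:open}, $\mathcal F$ is $K$-stable over a nonempty open subset of $S_r^a$. Its image $U_r\subset S^a$ is nonempty and open, and so is the image $\mathcal U_r$ of $U_r$ in $\mathcal M^\circ$.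

The existence of a $K_Y$-stable exceptional bundle of rank $r$ with coprime degree depends only on the isomorphism class of $Y$, so it holds for all $Y$ in $\mathcal U_r$. The irreducible variety $S^a$ is not a countable union of proper closed subsets, by Baire's theorem. So $\bigcap_rU_r\ne\emptyset$, and therefore $\bigcap_r\mathcal U_r\neq\emptyset$. Every $Y$ in this intersection has the bundles required, for all admissible $r$. By Corollary \ref{cor:adm} their ranks are unbounded, and by Lemma \ref{lem:order} the set $\mathcal S(Y)$ is infinite. This proves Theorem \ref{thm:main}. \qed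

\begin{thebibliography}{9}

\bibitem{Artin} Artin, Publ. IH\'ES 36 (1969).

\bibitem{Hacking} Paul Hacking, \emph{Compact moduli spaces of surfaces of general type}, arXiv:1107.2717 (2011).

\bibitem{HL} Huybrechts and Lehn, Prop.~2.3.1.

\bibitem{FKato} F. Kato, T\^ohoku Math. J. 48 (1996).

\bibitem{KKato} K. Kato, \emph{Logarithmic structures of Fontaine--Illusie}.

\end{thebibliography}
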